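\title{A strongly regular Banach space in which all weakly open subsets of the unit ball have diameter two}

\begin{abstract}
We construct a separable strongly regular Banach space in which every non-empty relatively weakly open subset of the unit ball contains two points at distance $2$, and therefore has radius $1$. This answers a question posed by L\'opez-P\'erez and Rueda Zoca. The space is weakly almost square, and every separable strongly regular space is isometric to a $1$-complemented subspace of a strongly regular space with the same properties.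
\end{abstract}

\section{Introduction}

All Banach spaces are real; $B_X$, $S_X$ and $X^*$ denote the closed unit ball, the unit sphere and the dual of $X$. Let $C\subseteq X$ be non-empty and bounded. A \emph{slice} of $C$ is a set
\[
S(C,f,\alpha)=\{x\in C:\ f(x)>\sup f(C)-\alpha\},\qquad f\in X^*,\ \alpha>0 .
\]
Slices are non-empty and relatively weakly open in $C$, and they are convex when $C$ is. For convex $C$, a \emph{convex combination of slices} of $C$ is a set $\sum_{i=1}^n\lambda_iS_i$, where each $S_i$ is a slice of $C$, $\lambda_i\in[0,1]$ and $\sum_i\lambda_i=1$. The space $X$ is \emph{strongly regular} if every non-empty bounded closed convex set $C\subseteq X$ has convex combinations of slices of arbitrarily small diameter.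

The \emph{radius} of a non-empty bounded set $W\subseteq X$ is $r(W)=\inf_{x\in X}\sup_{y\in W}\|x-y\|$. If $W\subseteq B_X$, then $r(W)\le1$ (take $x=0$), $r(W)\le\operatorname{diam}W$ (take $x\in W$), and $r(W)\ge\frac12\operatorname{diam}W$ by the triangle inequality. The space $X$ has the \emph{r-big weak open property} (r-BWOP) if every non-empty relatively weakly open subset $W$ of $B_X$ has radius $1$; that is, for every $x\in X$ and $\varepsilon>0$ there is $y\in W$ with $\|x-y\|\ge1-\varepsilon$.

Strong regularity says that every bounded closed convex set has small pieces of one kind; the r-BWOP says that the unit ball has no small pieces of another kind. The following question is posed in \cite{LPRZ}.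

\medskip
\noindent\textbf{Question.} \emph{Is there a strongly regular Banach space with the r-BWOP?}
\medskip

The first examples suggest that there is not. Hilbert spaces and $\ell_1$ are strongly regular (see Example~\ref{ex:criterion}), and their unit balls have small slices: in a Hilbert space, if $\|x\|=1$, $\|y\|\le1$ and $\langle y,x\rangle>1-\alpha$, then $\|y-x\|^2<2\alpha$; in $\ell_1$, if $\|y\|_1\le1$ and $y(1)>1-\alpha$, then $\|y-e_1\|_1<2\alpha$. So both fail the r-BWOP. In the other direction, $c_0$ has the r-BWOP and is not strongly regular, and, as we recall in Section~\ref{sec:c0}, both facts come from the same computation. On the other hand, the general relation between the two kinds of pieces goes one way only: by Bourgain's lemma (Lemma~\ref{lem:bourgain}), a relatively weakly open set contains a convex combination of slices, and nothing forces a convex combination of slices to contain a relatively weakly open set. The answer to the question is yes, even with diameter $2$ in place of radius $1$.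

\begin{theorem}\label{thm:main}
There is a separable strongly regular Banach space $X$ with a normalized weakly null sequence $(e_k)$ such that:
\begin{itemize}
\item[(a)] every non-empty relatively weakly open set $W\subseteq B_X$ contains points $y_1,y_2$ with $\|y_1-y_2\|=2$; consequently, for each $x\in X$ some $y\in W$ satisfies $\|x-y\|\ge1$, so $W$ has radius exactly $1$ and $X$ has the r-BWOP;
\item[(b)] for every $x\in S_X$ there are $k_1<k_2<\cdots$ with $\|x+e_{k_n}\|\to1$ and $\|x-e_{k_n}\|\to1$.
\end{itemize}
\end{theorem}

The consequence in (a) is the inequality $2=\|y_1-y_2\|\le\|x-y_1\|+\|x-y_2\|$. A space $X$ is \emph{weakly almost square} if for every $x\in S_X$ there is a weakly null sequence $(y_n)$ in $B_X$ with $\|y_n\|\to1$ and $\|x\pm y_n\|\to1$; by (b), the space of Theorem~\ref{thm:main} is weakly almost square. A subspace is \emph{$1$-complemented} if it is the range of a linear projection of norm at most $1$.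

\begin{theorem}\label{thm:embed}
Every separable strongly regular Banach space $Z$ is isometric to a $1$-complemented subspace of a strongly regular Banach space $X$ with a normalized weakly null sequence $(e_k)$ satisfying {\rm(a)} and {\rm(b)}.
\end{theorem}

Both theorems come from one construction; Theorem~\ref{thm:main} is the case $Z=\{0\}$.

\medskip
\noindent\textbf{Notation.} The space $c_{00}$ of finitely supported real sequences has unit vectors $e_k$, $k\ge1$. We put $F_0=\{0\}$, $F_n=\operatorname{span}(e_1,\dots,e_n)$, and let $P_n$ be the coordinate projection onto $F_n$. An element $f\in c_{00}$ also acts on sequences as a functional, $f(x)=\sum_kf(k)x(k)$; we write $e_k^*$ for $e_k$ in this role. The letters $\sigma,\tau$ denote signs $\pm1$, and $\pm g\pm e$ stands for all four vectors $\sigma g+\tau e$. The \emph{gauge} of a convex symmetric set $A$ is $x\mapsto\inf\{t>0:x\in tA\}$. A sequence in a Banach space $E$ is \emph{weakly Cauchy} if every functional in $E^*$ converges along it, and a bounded set $A\subseteq E$ is \emph{weakly precompact} if every sequence in $A$ has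 a weakly Cauchy subsequence.

\section{The model $c_0$ and the plan of the proof}\label{sec:c0}

Let $W_1,\dots,W_N$ be non-empty relatively weakly open subsets of $B_{c_0}$ and let $\lambda_i\ge0$, $\sum_i\lambda_i=1$. Each $W_i$ is relatively norm open, so it contains a finitely supported vector $x_i$. If $k$ lies beyond the supports, then $x_i\pm e_k\in B_{c_0}$; and $x_i\pm e_k\to x_i$ weakly as $k\to\infty$. So for large $k$ we have $x_i\pm e_k\in W_i$ for all $i$, and $\sum_i\lambda_iW_i$ contains the two points $\sum_i\lambda_ix_i\pm e_k$, which are at distance $2$. For $N=1$ this is property (a). For arbitrary $N$ it shows that every convex combination of slices of $B_{c_0}$ has diameter $2$, so $c_0$ is not strongly regular.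

The two conclusions use different amounts of information. For $N=1$ we need, for each $x$ in a dense subset of the ball, infinitely many $k$ with $x\pm e_k$ in the ball. For general $N$ we used that \emph{one} $k$ serves $x_1,\dots,x_N$ at once. This suggests a ball in which each $e_k$ serves a single prescribed vector $g_k$:
\begin{equation}\label{eq:relations}
\pm g_k\pm e_k\in B_X\qquad(k\ge1),
\end{equation}
where $(g_k)$ runs infinitely often through each point of a dense subset of $B_X$. The computation above then gives only the points $\frac1N\sum_i(x_i\pm e_{k_i})$ with indices $k_i$ depending on $i$, and these are close to each other if averages of distinct $e_k$ are short. The proof makes this precise in four steps.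

\begin{enumerate}
\item A criterion (Section~\ref{sec:soft}): if the unit ball of $R$ is weakly precompact, then all closed subspaces of $R^*$ are strongly regular. So we look for $X$ inside such a dual.
\item The smallest convex set $K\subset c_{00}$ containing vectors $\pm u_k\pm e_k$, with $u_k$ taken from the part of $K$ already built (Section~\ref{sec:K}). The coordinate functionals form a weakly precompact set for the norm $\sup_K|f|$. This is the point where $K$ differs from the ball of $c_0$.
\item The set $K$ is too small to be the ball: for its gauge the $e_k$ are not weakly null. We enlarge it to a set $V$, the polar of the ball of a norm $\|\cdot\|_R$ interpolated between $\|\cdot\|_1$ and $\sup_K|f|$ (Section~\ref{sec:V}). The ball of $R$ is weakly precompact, and averages of the $e_k$ are short for the gauge of $V$.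
\item The relations are built into $K$, not into $V$. The final ball is the closure of $\operatorname{conv}(V\cup\{\pm g_k\pm e_k\})$, where $g_k$ and $u_k$ are chosen together so that this hull stays inside $K+V\subseteq\frac72V$ (Section~\ref{sec:X}). Thus $X$ is a renorming of the strongly regular space defined by $V$.
\end{enumerate}

\section{Strong regularity and weak precompactness}\label{sec:soft}

\subsection*{Slices and weakly open sets}
A point $z$ of a compact convex set $D\subset\mathbb R^n$ is \emph{exposed} by a linear functional $h$ if $h(z)>h(w)$ for all $w\in D\setminus\{z\}$. Straszewicz's theorem says that $D$ is the closed convex hull of its exposed points.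

\begin{lemma}[Bourgain]\label{lem:bourgain}
Let $C$ be a non-empty bounded convex subset of a Banach space $X$. Every non-empty relatively weakly open set $W\subseteq C$ contains a convex combination of slices of $C$. Consequently, so does every convex combination $\sum_i\lambda_iW_i$ of such sets.
\end{lemma}

\begin{proof}
Let $x_0\in W$. There are a continuous linear map $\varphi:X\to\mathbb R^n$ and $\delta>0$ with $\{x\in C:|\varphi(x)-\varphi(x_0)|<\delta\}\subseteq W$, where $|\cdot|$ is the Euclidean norm. The set $D=\overline{\varphi(C)}$ is compact and convex, so there are points $z_i\in D$, exposed by functionals $h_i$, and a convex combination with $|\varphi(x_0)-\sum_i\mu_iz_i|<\delta/2$. The function $h_i$ attains a maximum less than $h_i(z_i)$ on the compact set $\{z\in D:|z-z_i|\ge\delta/2\}$, if this set is not empty. Hence there is $\alpha_i>0$ such that $z\in D$ and $h_i(z)>h_i(z_i)-\alpha_i$ imply $|z-z_i|<\delta/2$. Let $S_i=S(C,h_i\circ\varphi,\alpha_i)$. Since $\sup h_i(\varphi(C))=\max h_i(D)=h_i(z_i)$, each $x_i\in S_i$ satisfies $|\varphi(x_i)-z_i|<\delta/2$. Therefore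 $x=\sum_i\mu_ix_i\in C$ satisfies $|\varphi(x)-\varphi(x_0)|<\delta$, and $\sum_i\mu_iS_i\subseteq W$. Finally, if $W_i\supseteq\sum_j\mu_{ij}S_{ij}$, then $\sum_i\lambda_iW_i\supseteq\sum_{i,j}\lambda_i\mu_{ij}S_{ij}$.
\end{proof}

The lemma lets us replace slices by relatively weakly open sets in the definition of strong regularity. The gain is that a slice of a relatively weakly open subset of $C$ is again relatively weakly open in $C$, whereas a slice of a slice need not be a slice. The next two proofs both cut repeatedly.

\begin{lemma}\label{lem:permanence}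
Strong regularity passes to closed subspaces and to isomorphic spaces. If $Z$ and $Y$ are strongly regular, so is $Z\oplus Y$.
\end{lemma}

\begin{proof}
If $C$ lies in a closed subspace, its slices in the subspace and in the whole space are the same sets, by the Hahn--Banach theorem. An isomorphism preserves the bounded closed convex sets and their slices, and changes diameters by a bounded factor.

Give $Z\oplus Y$ the norm $\|z\|+\|y\|$ and let $\pi_Z,\pi_Y$ be the projections. Let $C\subseteq Z\oplus Y$ be non-empty, bounded, closed and convex, and let $\varepsilon>0$. Choose slices $S_i=S(\overline{\pi_Z(C)},\varphi_i,\alpha_i)$ and a convex combination $\sum_i\lambda_iS_i$ of diameter less than $\varepsilon$. Put $\hat S_i=S(C,\varphi_i\circ\pi_Z,\alpha_i)$; the two suprema agree, so $\pi_Z(\hat S_i)\subseteq S_i$. The set $C_i=\overline{\pi_Y(\hat S_i)}$ is non-empty, bounded, closed and convex, so it has slices $S'_{ij}=S(C_i,\psi_{ij},\beta_{ij})$ and a convex combination $\sum_j\mu_{ij}S'_{ij}$ of diameter less than $\varepsilon$. The set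
\[
T_{ij}=\{x\in\hat S_i:\ \psi_{ij}(\pi_Yx)>\sup\psi_{ij}(C_i)-\beta_{ij}\}
\]
is non-empty, relatively weakly open in $C$, and $\pi_Y(T_{ij})\subseteq S'_{ij}$. Let $A=\sum_i\lambda_i\sum_j\mu_{ij}T_{ij}$. Then $\pi_Y(A)\subseteq\sum_i\lambda_i\sum_j\mu_{ij}S'_{ij}$ has diameter at most $\sum_i\lambda_i\varepsilon=\varepsilon$. Since $\hat S_i$ is convex, $\sum_j\mu_{ij}T_{ij}\subseteq\hat S_i$, so $\pi_Z(A)\subseteq\sum_i\lambda_iS_i$ has diameter less than $\varepsilon$. Thus $\operatorname{diam}A\le2\varepsilon$, and $A$ contains a convex combination of slices of $C$ by Lemma~\ref{lem:bourgain}.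
\end{proof}

\subsection*{A criterion for strong regularity}

\begin{proposition}\label{prop:criterion}
Let $R$ be a Banach space whose unit ball is weakly precompact. Then every closed subspace $Y$ of $R^*$ is strongly regular.
\end{proposition}

If $Y$ is not strongly regular, we split a set $C$ along a binary tree, using one functional $f_n\in B_R$ for the whole $n$-th level. One functional cannot be expected to oscillate on every set of a level; the failure of strong regularity says exactly that it can oscillate \emph{on average}. This is why the contradiction is obtained by integrating over the branches.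

\begin{proof}
Suppose that $C\subseteq Y$ is non-empty, bounded, closed and convex, and that all convex combinations of slices of $C$ have diameter at least $\varepsilon>0$. By Lemma~\ref{lem:bourgain},
\begin{equation}\label{eq:bigdiam}
\operatorname{diam}\sum_i\lambda_iW_i\ge\varepsilon
\end{equation}
for every convex combination of non-empty relatively weakly open subsets $W_i$ of $C$. Let $\eta=\varepsilon/16$. Elements of $R$ act on $R^*$ as weak$^*$ continuous functionals; their restrictions to $Y$ belong to $Y^*$.

We construct non-empty relatively weakly open sets $W_s\subseteq C$, indexed by finite $0$--$1$ sequences $s$, and elements $f_n\in B_R$. Put $W_\emptyset=C$. Suppose the $W_s$ with $|s|=n-1$ are given. By \eqref{eq:bigdiam} with equal weights there are $x_s,y_s\in W_s$ such that $2^{-(n-1)}\sum_{|s|=n-1}(x_s-y_s)$ has norm greater than $\varepsilon/2$ in $R^*$, so some $f_n\in B_R$ takes a value greater than $\varepsilon/2$ on it. With $M_s=\sup_{W_s}f_n$ and $m_s=\inf_{W_s}f_n$ we get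
\begin{equation}\label{eq:osc}
2^{-(n-1)}\sum_{|s|=n-1}(M_s-m_s)>\varepsilon/2 .
\end{equation}
Put $W_{s1}=\{x\in W_s:f_n(x)>M_s-\eta\}$ and $W_{s0}=\{x\in W_s:f_n(x)<m_s+\eta\}$.

For $t\in\{0,1\}^{\mathbb N}$ let $t|n$ be its initial segment of length $n$. The weak$^*$ closures in $R^*$ of the bounded sets $W_{t|n}$ are non-empty, weak$^*$ compact and decreasing in $n$; choose $x_t$ in their intersection. The map $t\mapsto x_t$ need not be measurable, so we integrate step functions instead: let $G_n(t)=M_{t|(n-1)}$ if $t_n=1$ and $G_n(t)=m_{t|(n-1)}$ if $t_n=0$. On $W_{t|n}$ the functional $f_n$ is within $\eta$ of $G_n(t)$, and $f_n$ is weak$^*$ continuous, so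
\[
|G_n(t)-f_n(x_t)|\le\eta .
\]
Let $\mathbb P$ be the fair coin measure on $\{0,1\}^{\mathbb N}$ and let $m<n$. On the cylinder $\{t:t|(n-1)=s\}$ the function $G_m$, which depends only on $t|m$, is a constant $c$, while $G_n$ equals $M_s$ on one half and $m_s$ on the other half. The mean of $|G_n-G_m|$ on the cylinder is $\frac12(|M_s-c|+|m_s-c|)\ge\frac12(M_s-m_s)$. By \eqref{eq:osc}, $\int|G_n-G_m|\,d\mathbb P>\varepsilon/4$.

Now let $(f_{n_i})$ be a weakly Cauchy subsequence. For each $t$ the sequence $f_{n_i}(x_t)$ converges, because $x_t\in R^*$; hence $\limsup_i|G_{n_i}(t)-G_{n_{i+1}}(t)|\le2\eta$. The $G_n$ are bounded by $\sup_{x\in C}\|x\|$, so the reverse Fatou lemma gives $\limsup_i\int|G_{n_i}-G_{n_{i+1}}|\,d\mathbb P\le2\eta=\varepsilon/8$, a contradiction.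
\end{proof}

\begin{example}\label{ex:criterion}
In a reflexive space $R$ bounded sequences have weakly convergent subsequences, so every reflexive space $X=(X^*)^*$ is strongly regular. In $R=c_0$ a bounded sequence has a coordinatewise convergent subsequence, which is weakly Cauchy by dominated convergence; so $\ell_1$ is strongly regular. The hypothesis on $R$ cannot be dropped: $c_0$ is a closed subspace of $\ell_1^*$.
\end{example}

\subsection*{Convex hulls of weakly precompact sets}
We shall verify weak precompactness by hand only for the coordinate functionals, and we need it for their absolutely convex hull. We use two textbook facts. Rosenthal's $\ell_1$-theorem: a bounded sequence in a Banach space has a weakly Cauchy subsequence or a subsequence $(w_j)$ with $\|\sum_ja_jw_j\|\ge c\sum_j|a_j|$ for some $c>0$ and all finitely supported reals $(a_j)$. Mazur's theorem: the absolutely convex hull of a relatively norm compact set is relatively norm compact.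

\begin{lemma}\label{lem:hull}
If $A$ is a weakly precompact subset of a Banach space $E$, then so is its absolutely convex hull.
\end{lemma}

\begin{proof}
Otherwise, by Rosenthal's theorem, the hull contains a sequence $(w_j)$ with $\|\sum_ja_jw_j\|\ge c\sum_j|a_j|$. We map $E$ into a space $L_1(\mu)$ in which weakly Cauchy sequences become convergent while the $w_j$ become independent signs. Let
\[
\Omega=\{\varphi\in E^*:\ \|\varphi\|\le1/c,\ \varphi(w_j)\in\{-1,1\}\text{ for all }j\},
\]
a weak$^*$ compact set, and let $\rho:\Omega\to\Delta=\{-1,1\}^{\mathbb N}$, $\rho(\varphi)=(\varphi(w_j))_j$, which is continuous. It is onto: for $t\in\Delta$, the functional $\sum_ja_jw_j\mapsto\sum_ja_jt_j$ has norm at most $1/c$ on the span of the $w_j$, and it extends to $E$ by the Hahn--Banach theorem. Hence $g\mapsto g\circ\rho$ is an isometric embedding of $C(\Delta)$ into $C(\Omega)$. Let $\mathbb P$ be the fair coin measure on $\Delta$. The functional $g\circ\rho\mapsto\int g\,d\mathbb P$ has norm $1$; extend it to $C(\Omega)$ with norm $1$ and represent it by a signed measure $\mu$ (Riesz). Since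 $\mu(\Omega)=1=|\mu|(\Omega)$, the measure $\mu$ is a probability.

Define $T:E\to L_1(\mu)$ by $(Tx)(\varphi)=\varphi(x)$. If $(x_i)$ is bounded and weakly Cauchy, the functions $Tx_i$ are uniformly bounded and converge pointwise on $\Omega$, so they converge in $L_1(\mu)$. Thus $T(A)$ is relatively compact, and so is its absolutely convex hull, which contains all $Tw_j$. But $\|Tw_i-Tw_j\|_{L_1(\mu)}=\int|t_i-t_j|\,d\mathbb P(t)=1$ for $i\ne j$, a contradiction.
\end{proof}

\section{Admissible sequences and the set $K$}\label{sec:K}

Given vectors $u_k\in F_{k-1}$, put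
\[
K_0=\{0\},\qquad K_n=\operatorname{conv}\big(K_{n-1}\cup\{\pm u_n\pm e_n\}\big)\subset F_n,\qquad K=\bigcup_nK_n .
\]
The sequence $(u_k)_{k\ge1}$ is \emph{admissible} if $u_k\in K_{k-1}$ for all $k$. The sets $K_n$ are convex, symmetric and increasing, and $K_n$ depends only on $u_1,\dots,u_n$. For $f\in c_{00}$ let $\|f\|_K=\sup_{x\in K}|f(x)|$.

\begin{example}\label{ex:K}
(i) \emph{Three coordinates.} Necessarily $u_1=0$ and $K_1=[-e_1,e_1]$. With $u_2=e_1$, $K_2$ is the square $[-1,1]^2$. With $u_3=e_1+e_2$, $K_3$ is not the cube: a point of $K_3$ with third coordinate $1$ is a convex combination of $\pm(e_1+e_2)+e_3$ only, so its first two coordinates are equal, and $(1,-1,1)\notin K_3$. The vector $e_3$ has been spent on one diagonal of the square.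

(ii) \emph{The zero sequence.} If $u_k=0$ for all $k$, then $K=\{x\in c_{00}:\|x\|_1\le1\}$ and $\|f\|_K=\|f\|_\infty$. The $e_k^*$ are the unit vectors of $c_0$ and are weakly null.

(iii) \emph{The chain.} Let $u_k=e_1+\dots+e_{k-1}$; it is admissible since $u_k=u_{k-1}+e_{k-1}$ for $k\ge2$. With $s_0=0$ and $s_k=f(1)+\dots+f(k)$ we have $\|f\|_K=\max_k(|s_{k-1}|+|s_k-s_{k-1}|)$, so $\max_k|s_k|\le\|f\|_K\le3\max_k|s_k|$. The map $f\mapsto(s_k)_{k\ge1}$ sends $c_{00}$ onto the eventually constant sequences, so it identifies the completion, up to an equivalent norm, with the space $c$ of convergent sequences, and it sends $e_k^*$ to the indicator function of $\{k,k+1,\dots\}$. A functional $y\mapsto\sum_la_ly_l+a_\infty\lim y$ on $c$ takes at this vector the value $\sum_{l\ge k}a_l+a_\infty\to a_\infty$. So $(e_k^*)$ is weakly Cauchy. It is not weakly convergent: a weak limit would have all coordinates $0$ and limit $1$.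

(iv) \emph{The cube, for contrast.} For $C=B_{c_0}\cap c_{00}$ we have $\sup_C|f|=\|f\|_1$, and the $e_k^*$ are the unit vectors of $\ell_1$; no subsequence is weakly Cauchy, as an alternating choice of signs along it shows.
\end{example}

Proposition~\ref{prop:coord} below says that, along suitable subsequences, every admissible sequence behaves like (ii) or (iii) and never like (iv). Example (iii) shows that ``weakly Cauchy'' cannot be improved to ``weakly convergent''. From now on $(u_k)$ is admissible.

\begin{lemma}\label{lem:Kbasic}
\begin{itemize}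
\item[(i)] $e_k\in K$ for all $k$, and $\|x\|_\infty\le1$ for all $x\in K$. Hence $\|f\|_\infty\le\|f\|_K\le\|f\|_1$ for $f\in c_{00}$.
\item[(ii)] $P_nK=K_n$. Hence $\|P_nf\|_K=\sup_{K_n}|f|\le\|f\|_K$ for $f\in c_{00}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We have $e_k=\frac12[(u_k+e_k)+(-u_k+e_k)]$. If $\|\cdot\|_\infty\le1$ on $K_{n-1}$, then $\|\sigma u_n+\tau e_n\|_\infty=\max(\|u_n\|_\infty,1)=1$, because $u_n\in K_{n-1}\subset F_{n-1}$; so $\|\cdot\|_\infty\le1$ on $K_n$.

(ii) Since $P_n$ fixes $K_n$, it suffices to show $P_nK_m\subseteq K_n$ for $m\ge n$, by induction on $m$. The case $m=n$ is trivial. For $m>n$ we have $P_n(\sigma u_m+\tau e_m)=\sigma P_nu_m\in P_nK_{m-1}\subseteq K_n$, by admissibility and symmetry. The last claim follows from $(P_nf)(x)=f(P_nx)$.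
\end{proof}

The next lemma is the structural use of admissibility. When we look only at the coordinates in a set $M$, a generator $\sigma u_k+\tau e_k$ with $k\notin M$ looks like $\sigma u_k$, an earlier point of $K$, and so only the generators with index in $M$ remain.

\begin{lemma}\label{lem:decomp}
Let $M\subseteq\mathbb N$. For every $x\in K$ there are finitely supported reals $(p_m)_{m\in M}$, $(r_m)_{m\in M}$ with $\sum_m|p_m|\le1$, $\sum_m|r_m|\le1$ and
\begin{equation}\label{eq:decomp}
x(l)=r_l+\sum_{m\in M}p_mu_m(l)\qquad\text{for all }l\in M.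
\end{equation}
\end{lemma}

\begin{proof}
The set $\mathcal D$ of all $x\in c_{00}$ with such a representation is convex and symmetric, contains $0$, and membership depends only on $x|_M$. Suppose $K_{n-1}\subseteq\mathcal D$ and let $x=\sigma u_n+\tau e_n$. If $n\in M$, take $p_n=\sigma$, $r_n=\tau$ and all other coefficients $0$. If $n\notin M$, then $x|_M=\sigma u_n|_M$ and $\sigma u_n\in K_{n-1}\subseteq\mathcal D$. Hence $K_n\subseteq\mathcal D$.
\end{proof}

\begin{remark}\label{rem:Kfails}
The set $K$ cannot serve as the unit ball. Suppose a vector $u\in F_n$ is repeated infinitely often, as the plan requires, and let $M=\{k>n:u_k=u\}$. Then $u_m(l)=0$ for $m,l\in M$, so \eqref{eq:decomp} gives $\sum_{l\in M}|x(l)|\le1$ on $K$. The functional $x\mapsto\sum_{l\in M}x(l)$ has norm at most $1$ for the gauge of $K$ and equals $1$ at each $e_k$, $k\in M$. So the vectors that serve $u$ are not weakly null.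
\end{remark}

Let $E$ be the completion of $(c_{00},\|\cdot\|_K)$.

\begin{proposition}\label{prop:coord}
The set $\{e_k^*:k\ge1\}$ is weakly precompact in $E$, and so is $\{f\in c_{00}:\|f\|_1\le1\}$.
\end{proposition}

\begin{proof}
The second set is the absolutely convex hull of the first, so by Lemma~\ref{lem:hull} it suffices to treat the first.

\emph{Reduction to pointwise convergence.} Let $\tilde K$ be the closure of $K$ in the compact metrizable space $[-1,1]^{\mathbb N}$. Each $f\in c_{00}$ is continuous on $\tilde K$ and $\sup_{\tilde K}|f|=\|f\|_K$, so $E$ embeds isometrically into $C(\tilde K)$. By the Hahn--Banach and Riesz theorems, every functional on $E$ is integration against a finite signed measure on $\tilde K$; by dominated convergence, a bounded sequence in $E$ that converges pointwise on $\tilde K$ is weakly Cauchy. A sequence from $\{e_k^*\}$ has either a constant subsequence or a subsequence with strictly increasing indices. So it suffices to show that every infinite $L\subseteq\mathbb N$ contains $M=\{m_1<m_2<\cdots\}$ such that $\lim_ax(m_a)$ exists for every $x\in\tilde K$.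

\emph{Choice of $M$.} In view of \eqref{eq:decomp}, we want the numbers $u_m(l)$, for $l<m$ in $M$, to be almost constant. Since $|u_m(l)|\le1$, a diagonal argument gives an infinite $L_1\subseteq L$ such that $h(l)=\lim_{m\in L_1}u_m(l)$ exists for every $l\in\mathbb N$. Choose an infinite $L_2\subseteq L_1$ such that $\theta=\lim_{l\in L_2}h(l)$ exists. Pick $m_1<m_2<\cdots$ in $L_2$ recursively, with $m_b$ so large that $|h(m_b)-\theta|\le2^{-b-1}$ and $|u_{m_b}(m_a)-h(m_a)|\le2^{-a-1}$ for all $a<b$. Then
\begin{equation}\label{eq:theta}
|u_{m_b}(m_a)-\theta|\le2^{-a}\quad(a<b),\qquad u_{m_b}(m_a)=0\quad(a\ge b),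
\end{equation}
the second part because $u_{m_b}\in F_{m_b-1}$. (In Example~\ref{ex:K}, $\theta=0$ in (ii) and $\theta=1$ in (iii).)

\emph{Convergence.} Let $x\in\tilde K$ and choose $x^{(i)}\in K$ converging to $x$ coordinatewise, with representations \eqref{eq:decomp}; write $p^{(i)}_b$, $r^{(i)}_b$ for the coefficients at $m_b$. By \eqref{eq:decomp} and \eqref{eq:theta},
\[
\Big|x^{(i)}(m_a)-r^{(i)}_a-\theta\sum_{b>a}p^{(i)}_b\Big|
=\Big|\sum_{b>a}p^{(i)}_b\big(u_{m_b}(m_a)-\theta\big)\Big|\le2^{-a}.
\]
The mass of $p^{(i)}$ may escape to infinity as $i\to\infty$, so we write $\sum_{b>a}p^{(i)}_b=T_i-\sum_{b\le a}p^{(i)}_b$ with $T_i=\sum_bp^{(i)}_b\in[-1,1]$. Pass to a subsequence along which $p^{(i)}_b\to p_b$ and $r^{(i)}_b\to r_b$ for all $b$, and $T_i\to T$. Then $\sum_b|p_b|\le1$, $\sum_b|r_b|\le1$, and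
\[
\Big|x(m_a)-r_a-\theta\Big(T-\sum_{b\le a}p_b\Big)\Big|\le2^{-a}.
\]
As $a\to\infty$, $r_a\to0$ and $\sum_{b\le a}p_b$ converges. Hence $x(m_a)\to\theta(T-\sum_bp_b)$.
\end{proof}

\section{The interpolated norm and the set $V$}\label{sec:V}

Two things are missing. Proposition~\ref{prop:coord} concerns the $\ell_1$-ball, whereas Proposition~\ref{prop:criterion} needs the whole unit ball of a space of functionals to be weakly precompact; and by Remark~\ref{rem:Kfails} there are too many functionals bounded on $K$. Both defects are cured by a norm whose unit ball lies, for every $j$, in a multiple of the $\ell_1$-ball up to an error of $\|\cdot\|_K$-size about $2^{-j}$. For $f\in c_{00}$ and $j\ge1$ let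
\[
q_j(f)=\inf\big\{\max(2^{-j}\|a\|_1,\,2^j\|b\|_K):\ f=a+b,\ a,b\in c_{00}\big\},\qquad
\|f\|_R=\Big(\sum_{j\ge1}q_j(f)^2\Big)^{1/2}.
\]
Each $q_j$ is a seminorm, since decompositions can be added and scaled.

\begin{lemma}\label{lem:R}
Let $f\in c_{00}$ and $j\ge1$.
\begin{itemize}
\item[(i)] $\|f\|_K/(2^j+2^{-j})\le q_j(f)\le\min(2^{-j}\|f\|_1,\,2^j\|f\|_K)$.
\item[(ii)] $\frac25\|f\|_K\le\|f\|_R\le\|f\|_1$. In particular $\|\cdot\|_R$ is a norm on $c_{00}$.
\item[(iii)] If $\|f\|_R\le1$, then $f=a+b$ with $a,b\in c_{00}$, $\|a\|_1\le2^{j+1}$ and $\|b\|_K\le2^{1-j}$.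
\item[(iv)] $\|P_nf\|_R\le\|f\|_R$, and the restriction of $\|\cdot\|_R$ to $F_n$ depends only on $u_1,\dots,u_n$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The upper bounds come from the decompositions $f=f+0$ and $f=0+f$. If $f=a+b$, then by Lemma~\ref{lem:Kbasic}(i), $\|f\|_K\le\|a\|_1+\|b\|_K\le(2^j+2^{-j})\max(2^{-j}\|a\|_1,2^j\|b\|_K)$.

(ii) By (i), $\|f\|_R\ge q_1(f)\ge\frac25\|f\|_K$ and $\|f\|_R^2\le\|f\|_1^2\sum_{j\ge1}4^{-j}\le\|f\|_1^2$.

(iii) We have $q_j(f)\le1<2$.

(iv) If $f=a+b$, then $P_nf=P_na+P_nb$ with $\|P_na\|_1\le\|a\|_1$ and $\|P_nb\|_K\le\|b\|_K$ by Lemma~\ref{lem:Kbasic}(ii). Hence $q_j(P_nf)\le q_j(f)$. Moreover, for $f\in F_n$ the infimum defining $q_j(f)$ may be restricted to $a,b\in F_n$, and for $b\in F_n$ we have $\|b\|_K=\sup_{K_n}|b|$.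
\end{proof}

Let $R$ be the completion of $(c_{00},\|\cdot\|_R)$.

\begin{proposition}\label{prop:Rball}
The unit ball of $R$ is weakly precompact.
\end{proposition}

\begin{proof}
A perturbation tending to $0$ in norm does not affect the weak Cauchy property, so it suffices to consider $f_i\in c_{00}$ with $\|f_i\|_R\le1$. For each $j$ write $f_i=a_i^j+b_i^j$ as in Lemma~\ref{lem:R}(iii). By Proposition~\ref{prop:coord} and a diagonal argument we may assume that $(a_i^j)_i$ is weakly Cauchy in $E$ for every $j$. For $\varphi\in E^*$ and every $j$,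
\[
\limsup_{i,i'\to\infty}|\varphi(f_i)-\varphi(f_{i'})|\le\limsup_{i,i'\to\infty}|\varphi(a^j_i)-\varphi(a^j_{i'})|+2\cdot2^{1-j}\|\varphi\|=2^{2-j}\|\varphi\| .
\]
So $(f_i)$ is weakly Cauchy in $E$.

The norm of $R$ is stronger than that of $E$, so $R$ may have more functionals; here the $\ell_2$-sum is used. By Lemma~\ref{lem:R}(i), $q_j$ is equivalent to $\|\cdot\|_K$, so the completion $E_j$ of $(c_{00},q_j)$ is $E$ with an equivalent norm. The map $f\mapsto(f,f,\dots)$ embeds $R$ isometrically into $(\bigoplus_jE_j)_{\ell_2}$, whose dual is $(\bigoplus_jE_j^*)_{\ell_2}$. So every $\psi\in R^*$ has the form $\psi(f)=\sum_j\psi_j(f)$ on $c_{00}$, with $\psi_j\in E_j^*$ and $\sum_j\|\psi_j\|^2<\infty$. Each $\psi_j(f_i)$ converges as $i\to\infty$, and the tails are uniformly small: $|\sum_{j>J}\psi_j(f_i)|\le(\sum_{j>J}\|\psi_j\|^2)^{1/2}$. Hence $\psi(f_i)$ converges.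
\end{proof}

We now return from functionals to vectors. For $x\in c_{00}$ let
\[
\|x\|_V=\sup\{|f(x)|:\ f\in c_{00},\ \|f\|_R\le1\},\qquad V=\{x\in c_{00}:\|x\|_V\le1\}.
\]
The following proposition is all that the construction uses.

\begin{proposition}\label{prop:V}
Let $(u_k)$ be admissible.
\begin{itemize}
\item[(i)] $\|\cdot\|_V$ is a norm on $c_{00}$ with $\|x\|_\infty\le\|x\|_V$, and $K\subseteq\frac52V$.
\item[(ii)] If $A\subset\mathbb N$ has $N$ elements and $\epsilon_k=\pm1$, then $\big\|\frac1N\sum_{k\in A}\epsilon_ke_k\big\|_V\le2^{j+1}/N+2^{1-j}$ for every $j\ge1$.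
\item[(iii)] The completion $X_0$ of $(c_{00},\|\cdot\|_V)$ is strongly regular.
\item[(iv)] The restriction of $\|\cdot\|_V$ to $F_n$ depends only on $u_1,\dots,u_n$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) The supremum is finite since $|f(x)|\le\|f\|_\infty\|x\|_1\le\|f\|_K\|x\|_1\le\frac52\|f\|_R\|x\|_1$. Since $\|e_k^*\|_R\le\|e_k^*\|_1=1$, we have $|x(k)|\le\|x\|_V$. For $x\in K$, $|f(x)|\le\|f\|_K\le\frac52\|f\|_R$.

(ii) Call the average $x$; then $\|x\|_\infty=1/N$ and $\|x\|_1=1$. For $\|f\|_R\le1$ and $f=a+b$ as in Lemma~\ref{lem:R}(iii),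
\[
|f(x)|\le\|a\|_1\|x\|_\infty+\|b\|_\infty\|x\|_1\le2^{j+1}/N+\|b\|_K\le2^{j+1}/N+2^{1-j}.
\]

(iii) Each $x\in c_{00}$ defines the functional $f\mapsto f(x)$ on $(c_{00},\|\cdot\|_R)$, of norm $\|x\|_V$, and thus an element of $R^*$ of the same norm. So $X_0$ is isometric to a closed subspace of $R^*$. Apply Propositions~\ref{prop:Rball} and~\ref{prop:criterion}.

(iv) For $x\in F_n$ we have $f(x)=(P_nf)(x)$ and $\|P_nf\|_R\le\|f\|_R$, so the supremum defining $\|x\|_V$ may be restricted to $f\in F_n$. Apply Lemma~\ref{lem:R}(iv).
\end{proof}

\section{The space $X$}\label{sec:X}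

Let $Z$ be a separable strongly regular space with norm $\|\cdot\|_Z$; for Theorem~\ref{thm:main} take $Z=\{0\}$. We work in the vector space $Z\oplus c_{00}$, with $\pi_Z(z+y)=z$ and $e_l^*(z+y)=y(l)$. On $Z\oplus F_n$ we use the product topology, which is separable and does not depend on the norm chosen on $F_n$.

The vectors $g_k$ in \eqref{eq:relations} must be dense in a ball that contains $V$, while $V$ is defined from an admissible sequence. We cannot take $u_k=g_k$, since $g_k$ need not lie in $K_{k-1}$. Instead we split $g_k$ into a part $u_k\in K_{k-1}$, which is recorded in the admissible sequence, and a remainder in the ball of $Z\oplus_1X_0$, which costs nothing. Proposition~\ref{prop:V}(iv) removes the apparent circularity: the part of $V$ in $F_n$ is known once $u_1,\dots,u_n$ are.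

\subsection*{The recursion}
If $u_1,\dots,u_n$ satisfy $u_k\in K_{k-1}$, they extend to an admissible sequence (for instance by zeros), and by Proposition~\ref{prop:V}(iv) the set
\[
U_n=\{z+y:\ z\in Z,\ y\in F_n,\ \|z\|_Z+\|y\|_V\le1\}
\]
does not depend on the extension. It is convex and symmetric, $U_0=B_Z$, and $U_{n-1}\subseteq U_n$, as one sees by computing both sets from the same extension.

Fix a map $\beta:\mathbb N\to\{0,1,2,\dots\}\times\mathbb N$ that attains each value infinitely often and such that $\beta(k)=(n,i)$ implies $n\le k-1$. (Take any sequence repeating each pair infinitely often, and replace its $k$-th term by $(0,1)$ when the condition fails.) We construct vectors $g_k\in Z\oplus F_{k-1}$ and $u_k\in K_{k-1}$, convex symmetric sets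
\[
B_n=\operatorname{conv}\big(U_n\cup\{\pm g_k\pm e_k:\ k\le n\}\big)\subseteq Z\oplus F_n,
\]
and sequences $D_n=(d_{n,1},d_{n,2},\dots)$ dense in $B_n$, such that
\begin{equation}\label{eq:invariant}
B_0\subseteq B_1\subseteq\dots\subseteq B_n\subseteq K_n+U_n .
\end{equation}
For $n=0$ we have $B_0=B_Z=K_0+U_0$. Suppose everything is built up to $k-1$, and let $\beta(k)=(n,i)$. Put $g_k=d_{n,i}$. By \eqref{eq:invariant}, $g_k\in B_n\subseteq B_{k-1}\subseteq K_{k-1}+U_{k-1}$, so we can choose
\[
u_k\in K_{k-1}\quad\text{with}\quad g_k-u_k\in U_{k-1}.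
\]
This defines $K_k$, $U_k$ and $B_k$; choose $D_k$ by separability. We have $B_{k-1}\subseteq B_k$ since $U_{k-1}\subseteq U_k$. The convex set $K_k+U_k$ contains $U_k$ and, for $l\le k$, the vectors $\sigma g_l+\tau e_l=(\sigma u_l+\tau e_l)+\sigma(g_l-u_l)\in K_l+U_{l-1}$. So \eqref{eq:invariant} holds for $k$.

The resulting sequence $(u_k)$ is admissible, and Proposition~\ref{prop:V} applies to it. Put $B=\bigcup_nB_n$ and $U=\bigcup_nU_n$; the latter is the closed unit ball of the norm $\|z+y\|_U=\|z\|_Z+\|y\|_V$ on $Z\oplus c_{00}$.

\begin{lemma}\label{lem:B}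
\begin{itemize}
\item[(i)] $U\subseteq B\subseteq\frac72U$ and $\pi_Z(B)\subseteq B_Z$.
\item[(ii)] $|e_l^*(x)|\le1$ for all $x\in B$ and all $l$.
\item[(iii)] $\pm g_k\pm e_k\in B$ and $e_k\in B$ for all $k$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:invariant}, $U\subseteq B\subseteq K+U$. By Proposition~\ref{prop:V}(i), $K\subseteq\frac52V\subseteq\frac52U$, so $K+U\subseteq\frac72U$ by convexity. Also $\pi_Z(K+U)=\pi_Z(U)\subseteq B_Z$.

(ii) We argue by induction on $n$ for $x\in B_n$ and check the generators. For $z+y\in U_n$, $|y(l)|\le\|y\|_V\le1$. For $\sigma g_k+\tau e_k$ with $k\le n$ we have $g_k\in B_{k-1}\subseteq Z\oplus F_{k-1}$; so the coordinates $l<k$ are bounded by $1$ by induction, the $k$-th is $\tau$, and the later ones vanish.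

(iii) The first claim is the definition, and $e_k=\frac12[(g_k+e_k)+(-g_k+e_k)]$.
\end{proof}

Let $\|\cdot\|$ be the gauge of the convex symmetric set $B$. By Lemma~\ref{lem:B}(i) it is a norm on $Z\oplus c_{00}$ with
\begin{equation}\label{eq:equiv}
\tfrac27\|x\|_U\le\|x\|\le\|x\|_U .
\end{equation}
Let $X$ be the completion of $(Z\oplus c_{00},\|\cdot\|)$. It is separable.

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:embed}]
\emph{Strong regularity.} By \eqref{eq:equiv}, $X$ is isomorphic to the completion of $(Z\oplus c_{00},\|\cdot\|_U)$, which is $Z\oplus_1X_0$. By Proposition~\ref{prop:V}(iii) and Lemma~\ref{lem:permanence}, $X$ is strongly regular.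

\emph{A dense set of repeated vectors.} We have $\{x\in Z\oplus c_{00}:\|x\|<1\}\subseteq B\subseteq B_X$, and the first set is dense in $B_X$; so $B$ is dense in $B_X$. By \eqref{eq:equiv}, $\|\cdot\|$ induces the product topology on $Z\oplus F_n$, so $D_n$ is norm dense in $B_n$. Hence $D=\{d_{n,i}:n\ge0,\ i\ge1\}$ is norm dense in $B_X$, and by the choice of $\beta$ every $g\in D$ equals $g_k$ for infinitely many $k$.

\emph{The sequence $(e_k)$.} By Lemma~\ref{lem:B}(iii), $\|e_k\|\le1$. By Lemma~\ref{lem:B}(ii), $|e_k^*(x)|\le\|x\|$ on $Z\oplus c_{00}$, so $\|e_k\|\ge e_k^*(e_k)=1$. Suppose $x^*\in X^*$ and $\delta>0$ satisfy $|x^*(e_k)|\ge\delta$ for infinitely many $k$. Take a set $A$ of $N$ such indices and $\epsilon_k=\operatorname{sign}x^*(e_k)$. By \eqref{eq:equiv} and Proposition~\ref{prop:V}(ii),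
\[
\delta\le x^*\Big(\frac1N\sum_{k\in A}\epsilon_ke_k\Big)\le\|x^*\|\,(2^{j+1}/N+2^{1-j})
\]
for all $N$ and $j$. Letting $N\to\infty$ and then $j\to\infty$ gives $\delta\le0$, a contradiction. So $(e_k)$ is normalized and weakly null.

\emph{Property} (a). Let $W=O\cap B_X\ne\emptyset$ with $O$ weakly open. Since $O$ is norm open, $W$ contains some $g\in D$. For the infinitely many $k$ with $g_k=g$ we have $g\pm e_k\in B_X$, and $g\pm e_k\to g$ weakly along these $k$. So for some $k$ both $g+e_k$ and $g-e_k$ lie in $W$, and their distance is $2\|e_k\|=2$.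

\emph{Property} (b). Let $x\in S_X$. Choose $g^{(n)}\in D$ with $\delta_n=\|x-g^{(n)}\|\to0$, and $k_1<k_2<\cdots$ with $g_{k_n}=g^{(n)}$. Then $\|x\pm e_{k_n}\|\le\delta_n+\|g_{k_n}\pm e_{k_n}\|\le1+\delta_n$. Since $\|x+e_{k_n}\|+\|x-e_{k_n}\|\ge2\|e_{k_n}\|=2$, each of the two norms is also at least $1-\delta_n$.

\emph{The subspace $Z$.} If $x\in tB$, then $\|\pi_Zx\|_Z\le t$ by Lemma~\ref{lem:B}(i); hence $\|\pi_Zx\|_Z\le\|x\|$ on $Z\oplus c_{00}$. For $z\in Z$ this and \eqref{eq:equiv} give $\|z\|_Z\le\|z\|\le\|z\|_U=\|z\|_Z$. So $Z$ is isometrically embedded in $X$, hence closed, and $\pi_Z$ extends to a projection of $X$ onto $Z$ of norm at most $1$. This proves Theorem~\ref{thm:embed}; for $Z=\{0\}$ it proves Theorem~\ref{thm:main}.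
\end{proof}

\section{Sharpness}

The value $2$ in (a) is the largest possible diameter of a subset of $B_X$, and it is attained.

Property (a) cannot be strengthened from relatively weakly open sets to convex combinations of slices, since the unit ball of a strongly regular space has convex combinations of slices of arbitrarily small diameter. In the space $X$, those of diameter less than $2$ have empty interior in the relative weak topology of $B_X$, by (a).

Property (b) cannot be strengthened from one vector to finitely many. A space $X$ is \emph{almost square} if for all $x_1,\dots,x_N\in S_X$ there is a sequence $(y_n)$ in $B_X$ with $\|y_n\|\to1$ and $\|x_i\pm y_n\|\to1$ for every $i$. Almost square spaces contain $c_0$ \cite{ALL}. Since $c_0$ is not strongly regular (Section~\ref{sec:c0}), Lemma~\ref{lem:permanence} shows that no strongly regular space is almost square.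

In Theorem~\ref{thm:embed}, strong regularity of $Z$ is used only through Lemma~\ref{lem:permanence}, and it is necessary, since the property passes to closed subspaces. Separability of $Z$ is what provides the dense sequences $D_n$, and thus allows countably many vectors $e_k$ to serve a dense subset of the ball.

\begin{thebibliography}{9}

\bibitem{ALL}
Abrahamsen, Langemets and Lima, \emph{Almost square Banach spaces}, J. Math. Anal. Appl. (2016).

\bibitem{LPRZ}
Gin\'es L\'opez-P\'erez and Abraham Rueda Zoca, \emph{Strongly regular Banach spaces with big weakly open subsets in the unit ball}, arXiv:2607.12471 (2026).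

\end{thebibliography}
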